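# Two measures of weak non-compactness on $C^*$-algebras

Scalars are complex throughout; everything works verbatim for real scalars. $\mathbb N=\{1,2,\dots\}$, and $B_X$ is the closed unit ball of a Banach space $X$.

## 1. Step functions on a convergent sequence

Let $c$ be the space of continuous functions on $\mathbb N\cup\{\infty\}$, that is, of convergent sequences with the limit recorded as the value at $\infty$. Its dual is $\ell_1(\mathbb N\cup\{\infty\})$ and its bidual is the space of all bounded functions on $\mathbb N\cup\{\infty\}$. On bounded sets the weak$^*$ topology of the bidual is pointwise convergence.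

**One switch.** Let $g_p=\mathbf 1_{[1,p)}$ for $p\in\mathbb N$, with $g_p(\infty)=0$, and $A=\{g_p\}$. The pointwise limits of nets from $A$ are the $g_p$ themselves and one new function $F$, equal to $1$ on $\mathbb N$ and to $0$ at $\infty$. Since $F$ is not continuous, $A$ is not relatively weakly compact. How far is it from being so? There are two natural ways to measure this.

The first looks at limits: how far can a weak$^*$ limit of $A$ be from the space $c$? If $G\in c$ has $G(\infty)=\ell$, then $\|F-G\|\ge\max\{|1-\ell|,|\ell|\}\ge\frac12$, and the constant $G=\frac12$ gives exactly $\frac12$. So this measure, to be called $\operatorname{wk}(A)$, is $\frac12$.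

The second looks for a weakly compact set near $A$: what is the infimum of those $\delta$ for which some weakly compact $K$ has every element of $A$ within $\delta$ of $K$? The set $K=\{\frac12\}$ works with $\delta=\frac12$. We will see in Section 2 that this second measure, called $\omega(A)$, is never smaller than the first. So here both are $\frac12$.

**Two switches.** For $p<q$ let $f_{p,q}$ be $1$ on $[1,p)$, $-1$ on $[p,q)$, and $0$ on $[q,\infty]$. Let $A=\{f_{p,q}\}$. Given a pointwise convergent net of such functions, pass to a subnet along which $p$ and $q$ are each eventually constant or tend to $\infty$. The new limits are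

* $F_p$ ($p$ fixed, $q\to\infty$): equal to $1$ on $[1,p)$, to $-1$ on $[p,\infty)$, to $0$ at $\infty$;
* $F$ ($p,q\to\infty$): equal to $1$ on $\mathbb N$, to $0$ at $\infty$.

Each is at distance $\frac12$ from $c$. For $F_p$ use the function $G_p$ equal to $1$ on $[1,p)$ and to $-\frac12$ on $[p,\infty]$; for $F$ use the constant $\frac12$. So the first measure is again $\frac12$. But the corrections disagree: the first wants the value $-\frac12$ at $\infty$, the second wants $+\frac12$, while the limits of the first kind converge pointwise to the limit of the second kind as $p\to\infty$. This conflict is felt by the second measure, and in fact $\omega(A)=1$.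

The bound $\omega(A)\le1$ is clear from $K=\{0\}$. Conversely, suppose $W\subset c$ is weakly compact and $w_{p,q}\in W$ satisfy $\|f_{p,q}-w_{p,q}\|<\delta$. Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Limits along $\mathcal U$ exist in every compact Hausdorff space, so we may put $w_p=\text{weak-}\lim_{q\to\mathcal U}w_{p,q}$ and $w=\text{weak-}\lim_{p\to\mathcal U}w_p$, both in $W\subset c$. Now compute in two orders.

* If $n<p<q$, then $f_{p,q}(n)=1$, so $|w_{p,q}(n)-1|<\delta$. Let $q\to\mathcal U$, then $p\to\mathcal U$: $|w(n)-1|\le\delta$ for every $n$. Let $n\to\infty$: $|w(\infty)-1|\le\delta$.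
* If $p<n<q$, then $f_{p,q}(n)=-1$, so $|w_{p,q}(n)+1|<\delta$. Let $q\to\mathcal U$: $|w_p(n)+1|\le\delta$ for $n>p$. Let $n\to\infty$: $|w_p(\infty)+1|\le\delta$. Let $p\to\mathcal U$: $|w(\infty)+1|\le\delta$.

Hence $2\le2\delta$, so $\delta\ge1$ and $\omega(A)=1$, twice the first measure. Can the ratio be made arbitrarily large, in some space of continuous functions, or more generally in some $C^*$-algebra?

## 2. The measures $\omega$ and $\operatorname{wk}$, and the three theorems

**Definition.** For nonempty sets $A,B$ in $X$ or in $X^{**}$ put $\widehat{\operatorname{d}}(A,B)=\sup\{\operatorname{dist}(a,B);\,a\in A\}$. For a bounded $A\subset X$, the De Blasi measure of weak non-compactness is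
$$\omega(A)=\inf\{\widehat{\operatorname{d}}(A,K);\ K\subset X\text{ weakly compact}\},$$
and
$$\operatorname{wk}(A)=\widehat{\operatorname{d}}\big(\overline A^{w^*},X\big)=\sup\{\operatorname{dist}(x^{**},X);\ x^{**}\in\overline A^{w^*}\},$$
where $\overline A^{w^*}$ is the weak$^*$ closure of $A$ in $X^{**}$. The measures are **equivalent** for bounded subsets of $X$ if there is $C>0$, possibly depending on $X$, with $\omega(A)\le C\operatorname{wk}(A)$ for every bounded $A\subset X$.

One always has $\operatorname{wk}(A)\le\omega(A)$. Indeed, if $\widehat{\operatorname d}(A,K)<\delta$ with $K$ weakly compact, then $A\subset K+\delta B_{X^{**}}$. This set is weak$^*$ compact, so it contains $\overline A^{w^*}$, and all its points are within $\delta$ of $K\subset X$. It is known that for general Banach spaces the two quantities are not equivalent.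

The problem, taken from Jan Hamhalter and Ondřej F.K. Kalenda, "Measures of weak non-compactness in spaces of nuclear operators", arXiv:1711.08906 (2017), asks: are $\omega$ and $\operatorname{wk}$ equivalent for bounded subsets of every $C^*$-algebra? The answer is no.

**Notation.** $[\mathbb N]^k$ and $[\mathbb N]^{\le k}$ are the families of subsets of $\mathbb N$ with exactly, respectively at most, $k$ elements. For a topological space $S$, the derivative $S'$ is the set of non-isolated points of $S$, and $S^{(0)}=S$, $S^{(n+1)}=(S^{(n)})'$ are the Cantor–Bendixson derivatives. If $M$ is locally compact Hausdorff, $\alpha M=M\cup\{\infty\}$ is its one-point compactification ($\infty$ is isolated if $M$ is compact), and $C_0(M)$ is identified with $\{f\in C(\alpha M):f(\infty)=0\}$.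

**The spaces $K_m$.** Let $K_m=[\mathbb N]^{\le m}$ with the topology of $\{0,1\}^{\mathbb N}$, sets being identified with their indicator functions. A pointwise limit of sets with at most $m$ elements has at most $m$ elements, so $K_m$ is closed in $\{0,1\}^{\mathbb N}$. It is a countable compact metrizable space. If $|y|<m$, then $y\cup\{n\}\to y$ as $n\to\infty$. If $|y|=m$, then $y$ is isolated: a set $z\in K_m$ containing $y$ equals $y$. Hence $K_m'=K_{m-1}$ and $K_m^{(j)}=K_{m-j}$ for $j\le m$. For example, $K_0$ is a point. $K_1$ consists of the isolated points $\{n\}$ and their limit $\emptyset$, so $C(K_1)$ is the space $c$ of Section 1. In $K_2$, each singleton $\{a\}$ is the limit of the pairs $\{a,n\}$, and the singletons converge to $\emptyset$.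

**Theorem A.** If a Banach space $X$ contains, for every $m\in\mathbb N$, a subspace isometric to $C(K_m)$, then for every $m$ there is $B\subset B_X$ with $\omega(B)=1$ and $\operatorname{wk}(B)\le\frac1{2m}$. In particular $\omega$ and $\operatorname{wk}$ are not equivalent in $C[0,1]$.

**Theorem B.** (1) Let $X$ be a $C^*$-algebra such that for every $n$ there is a self-adjoint $a\in X$ with $(\operatorname{sp}a)^{(n)}\ne\emptyset$. Then the conclusion of Theorem A holds in $X$: for every $m$ there is $B\subset B_X$ with $\omega(B)=1$ and $\operatorname{wk}(B)\le\frac1{2m}$. This applies to every infinite-dimensional von Neumann algebra.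

(2) The same conclusion holds in $C_0(L)$ for every locally compact Hausdorff $L$ with $L^{(n)}\ne\emptyset$ for all $n\in\mathbb N$.

So the measures fail to be equivalent in $C[0,1]$, in $C[0,\omega^\omega]$ (where $\omega$ denotes an ordinal, and the point $\omega^\omega$ lies in every finite derivative), in $\ell_\infty$, in $B(\ell_2)$, and in every infinite-dimensional von Neumann algebra.

**Theorem C.** Let $X=C_0(L)\ne\{0\}$ be separable. Then $\omega$ and $\operatorname{wk}$ are equivalent in $X$ if and only if $L^{(h)}=\emptyset$ for some $h\in\mathbb N$. If $h$ is the least such number, the least constant $C$ with $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A\subset X$ is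
$$C=2(h-1)\ \text{ if }L^{(h-1)}\text{ is finite},\qquad C=2h-1\ \text{ if }L^{(h-1)}\text{ is infinite}.$$

In the last sentence $C=0$ is allowed; it occurs exactly when $L$ is finite. For $c_0$ we have $h=1$ and $L^{(0)}=\mathbb N$, so $C=1$. For $C[0,\omega^m]$ we have $L^{(m)}=\{\omega^m\}$, so $h=m+1$ and $C=2m$. For $C_0([0,\omega^m))$ we have $h=m$ with $L^{(m-1)}$ infinite, so $C=2m-1$. The case $C[0,\omega]$ is the space $c$ with constant $2$, so the set in Section 1 is already extremal there. The theorems do not settle the converse for nonseparable $C_0(L)$ of finite height, nor noncommutative algebras such as $K(\ell_2)$.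

Three facts are used throughout.

**Fact 1.** *If $M$ is countable and locally compact Hausdorff, then $C_0(M)^*=\ell_1(M)$ and $C_0(M)^{**}=\ell_\infty(M)$, and on bounded sets the weak$^*$ topology of $\ell_\infty(M)$ is pointwise convergence.* The first part holds because a finite measure on a countable space is the sum of its point masses. The last part holds because finitely supported functionals are norm dense in $\ell_1(M)$.

**Fact 2.** *A bounded $A\subset X$ is relatively weakly compact iff $\overline A^{w^*}\subset X$.* If $\overline A^{w^*}\subset X$, it is a weak$^*$ compact subset of $X$, hence weakly compact, because the weak topology of $X$ is the restriction of the weak$^*$ topology of $X^{**}$. Conversely a weakly compact set containing $A$ is weak$^*$ closed in $X^{**}$, so it contains $\overline A^{w^*}$.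

**Fact 3.** *If $J:Y\to X$ is an isometric embedding and $A\subset Y$ is bounded, then*
$$\operatorname{wk}_X(JA)\le\operatorname{wk}_Y(A).\tag{1}$$
The operator $J^{**}$ is isometric and weak$^*$-to-weak$^*$ continuous. So $J^{**}(\overline A^{w^*})$ is weak$^*$ compact, contains $JA$, and lies in $\overline{JA}^{w^*}$; hence it equals $\overline{JA}^{w^*}$. Moreover $\operatorname{dist}(J^{**}F,X)\le\operatorname{dist}(J^{**}F,JY)=\operatorname{dist}(F,Y)$.

## 3. Alternating blocks on families of finite sets

The obvious way to improve the example of Section 1 is to use more switches: take $x_1<\dots<x_k$ and let the function be $1,-1,1,-1,\dots$ on the successive intervals, then $0$. In $c$ this gains nothing. Such functions have values in $\{-1,0,1\}$, so $\omega\le1$, while letting $x_1\to\infty$ produces the limit $F=\mathbf 1_{\mathbb N}$ at distance $\frac12$ from $c$, so $\operatorname{wk}\ge\frac12$. The ratio is at most $2$ however many switches we take. The obstacle is that a point $n\in\mathbb N$ lies in only one interval, so the two orders of limits can differ only by the difference of two signs.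

The way past this is to evaluate at finite sets instead of integers. A set $y$ with $m$ elements can meet $m$ blocks at once, either all positive or all negative, so values can swing between $m$ and $-m$. Meanwhile, when some of the $x_i$ escape to infinity, only one block becomes infinite, so the discontinuity of the limit is still governed by a single jump of size $1$.

Fix $m\ge1$ and put $k=2m$. For $x=\{x_1<\dots<x_k\}\in[\mathbb N]^k$ put $x_0=1$ and, for $y\in K_m$,
$$f_x(y)=\sum_{i=0}^{k-1}(-1)^i\,\mathbf 1\big[\,y\cap[x_i,x_{i+1})\ne\emptyset\,\big].\tag{2}$$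
We call $[x_i,x_{i+1})$ the block with index $i$, and say that $y$ hits it if they intersect. We also need a variant vanishing at $\emptyset$ in which the first block hit by $y$ counts only half: if $i<k$ is the least index of a block hit by $y$, put
$$f'_x(y)=f_x(y)-\tfrac12(-1)^i,$$
and if no block is hit put $f'_x(y)=0$.

For instance, let $m=2$ and $x=\{3,5,8,9\}$. The blocks are $[1,3),[3,5),[5,8),[8,9)$ with signs $+,-,+,-$. Then $f_x(\{1,6\})=2$, $f_x(\{4,8\})=-2$, $f_x(\{1,4\})=0$, $f_x(\{1,2\})=1$ and $f_x(\{10\})=0$. The variant has $f'_x(\{1,6\})=\frac32$, $f'_x(\{4,8\})=-\frac32$ and $f'_x(\{1,4\})=-\frac12$. For $m=1$, under $\{n\}\leftrightarrow n$ and $\emptyset\leftrightarrow\infty$, $f_x$ is the function $f_{x_1,x_2}$ of Section 1.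

Both $f_x$ and $f_x'$ depend only on $y\cap[1,x_k)$, so they are continuous on $K_m$. Since $|y|\le m$ and the blocks are disjoint, at most $m$ blocks are hit. Hence
$$\|f_x\|\le m,\qquad\|f'_x\|\le m-\tfrac12,\qquad f'_x(\emptyset)=0.\tag{3}$$
Put
$$A_m=\{f_x:x\in[\mathbb N]^k\}\subset C(K_m),\qquad A'_m=\{f'_x:x\in[\mathbb N]^k\}\subset Y_m:=C_0(K_m\setminus\{\emptyset\}),$$
where $Y_m$ is identified with $\{f\in C(K_m):f(\emptyset)=0\}$, since $K_m$ is the one-point compactification of $K_m\setminus\{\emptyset\}$. The set $A_m$ suffices for Theorems A and B. The set $A_m'$ is needed only for the sharp constant $2h-1$ in Theorem C.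

## 4. Weak$^*$ limits stay within one half of the space

**Lemma 1.** $\operatorname{wk}_{C(K_m)}(A_m)\le\frac12$ and $\operatorname{wk}_{Y_m}(A'_m)\le\frac12$.

**Step 1: the form of the limits.** By Fact 1, an element $F$ of the weak$^*$ closure is the pointwise limit of a net $f_{x^\alpha}$ (respectively $f'_{x^\alpha}$). The space $[\mathbb N]^{\le k}$ is compact, so after passing to a subnet $x^\alpha\to x'=\{x_1<\dots<x_s\}$ in $\{0,1\}^{\mathbb N}$, with $s\le k$. If $s=k$, then $x^\alpha\supset x'$ eventually, so $x^\alpha=x'$ eventually, and $F$ belongs to the space. Let $s<k$. Then eventually the first $s$ elements of $x^\alpha$ are $x_1,\dots,x_s$, and the $(s+1)$-st element tends to $\infty$. Put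
$$h(y)=\mathbf 1\big[y\cap[x_s,\infty)\ne\emptyset\big],\qquad g(y)=\sum_{i<s}(-1)^i\,\mathbf 1\big[y\cap[x_i,x_{i+1})\ne\emptyset\big],$$
with $x_0=1$ as before. Fix $y\in K_m$. It is a finite set, so eventually $x^\alpha_{s+1}>\max y$. Then the blocks of index $<s$ are unchanged, the block of index $s$ is hit iff $h(y)=1$, and no later block is hit.

**Step 2: the set $A_m$.** By Step 1, $F=g+(-1)^sh$. Here $g$ is continuous, because it depends only on $y\cap[1,x_s)$, and $h$ takes values in $\{0,1\}$. So $G=g+\frac12(-1)^s\in C(K_m)$ and $\|F-G\|=\|h-\frac12\|\le\frac12$.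

**Step 3: the set $A'_m$.** Here the approximating function must vanish at $\emptyset$, and a constant added everywhere is not allowed. We use it only where some earlier block has already been hit. Let $N=\{y\in K_m:y\cap[1,x_s)\ne\emptyset\}$. This is a clopen set not containing $\emptyset$ (it is empty if $s=0$). On $N$ the first hit block has an index $i<s$, and $F=g'+(-1)^sh$ with $g'=g-\frac12(-1)^i$. Since $g'$ depends only on $y\cap[1,x_s)$, it is continuous on $N$. Off $N$ only the block of index $s$ can be hit in the limit; if it is hit it is the first one and counts half, so $F=\frac12(-1)^sh$. Let $G=g'+\frac12(-1)^s$ on $N$ and $G=0$ off $N$. Then $G$ is continuous since $N$ is clopen, $G(\emptyset)=0$, so $G\in Y_m$. On $N$, $|F-G|=|h-\frac12|\le\frac12$; off $N$, $|F-G|=\frac12h\le\frac12$. $\square$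

## 5. Iterated limits and the lower bound for $\omega$

We now compute $\omega$, and we do so in any space $X$ containing $C(K_m)$ isometrically. This matters: passing to a larger space offers more weakly compact sets and might lower $\omega$.

The argument in $c$ compared $w_{p,q}(n)$ in two orders of limits, and it used that $w_p(n)\to w_p(\infty)$, i.e. that the elements of $W$ are continuous at $\infty$. In a larger $X$ the elements of $W$ are not functions on $K_m$. The first attempt is to extend each evaluation $Jf\mapsto f(y)$ by Hahn–Banach to a functional $\varphi_y$ on $X$, separately for each $y$. This stops at the needed continuity: nothing makes $\varphi_{y\cup\{n\}}(w)$ converge to $\varphi_y(w)$ when $w\in X\setminus J(C(K_m))$. The cure is to use Hahn–Banach only for $|y|=m$ and to *define* the other $\varphi_y$ as weak$^*$ limits.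

**Lemma 2.** Let $X$ be a Banach space.

(a) If $J:C(K_m)\to X$ is an isometric embedding, then $\omega_X(JA_m)=m$.

(b) If $J:Y_m\to X$ is an isometric embedding, then $\omega_X(JA'_m)=m-\frac12$.

The upper bounds follow from (3), with the weakly compact set $\{0\}$. For the lower bounds let $Y=C(K_m)$ and $e_x=f_x$ in case (a), and $Y=Y_m$ and $e_x=f'_x$ in case (b). Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Since $\mathcal U$ contains all cofinite sets, a limit $\lim_{n\to\mathcal U}$ makes sense for expressions defined only for large $n$. Put $\max\emptyset=0$.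

**Step 1: coherent functionals.** We construct $\varphi_y\in B_{X^*}$, $y\in K_m$, with
$$\varphi_y(Jf)=f(y)\quad(f\in Y),\qquad \varphi_y=w^*\text{-}\lim_{n\to\mathcal U,\ n>\max y}\varphi_{y\cup\{n\}}\quad(|y|<m).\tag{4}$$
If $|y|=m$, the functional $Jf\mapsto f(y)$ on $JY$ has norm at most $1$, and we let $\varphi_y$ be a Hahn–Banach extension of it. For $|y|<m$ we use the second part of (4) as a definition, by downward induction on $|y|$. The limit exists since $B_{X^*}$ is weak$^*$ compact, and it lies in $B_{X^*}$. As $y\cup\{n\}\to y$ in $K_m$, we get $\varphi_y(Jf)=\lim_{n\to\mathcal U}f(y\cup\{n\})=f(y)$.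

**Step 2: coherent elements of the weakly compact set.** Let $\omega_X(JA)<\delta$, where $A=\{e_x\}$. There are a weakly compact $W\subset X$ and $w_x\in W$ ($x\in[\mathbb N]^k$) with $\|Je_x-w_x\|<\delta$. For $|x|<k$ define, by downward induction on $|x|$,
$$w_x=\text{weak-}\lim_{n\to\mathcal U,\ n>\max x}w_{x\cup\{n\}}\in W.\tag{5}$$

**Step 3: every order of limits gives the same number.** Let $\sigma=(z_1,\dots,z_{k+m})$ be any arrangement of the symbols $x_1,\dots,x_k,y_1,\dots,y_m$ that preserves the order of the $x$'s and the order of the $y$'s. Write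
$$\operatorname{Lim}_\sigma=\lim_{z_1\to\mathcal U}\ \lim_{z_2\to\mathcal U}\cdots\lim_{z_{k+m}\to\mathcal U},$$
where $z_{i+1}$ runs through integers greater than $z_i$. Then
$$\operatorname{Lim}_\sigma\ \varphi_{\{y_1,\dots,y_m\}}\big(w_{\{x_1,\dots,x_k\}}\big)=\varphi_\emptyset(w_\emptyset).\tag{6}$$
To see this, evaluate the limits from the innermost one. When the remaining variables are $z_1,\dots,z_r$, consisting of $x_1,\dots,x_a$ and $y_1,\dots,y_b$, the expression is $\varphi_{\{y_1,\dots,y_b\}}(w_{\{x_1,\dots,x_a\}})$, and the next limit is over $z_r$, which is $x_a$ or $y_b$.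

* If $z_r=x_a$, the functional $\varphi_{\{y_1,\dots,y_b\}}$ is fixed, and by (5) the limit is $\varphi_{\{y_1,\dots,y_b\}}(w_{\{x_1,\dots,x_{a-1}\}})$.
* If $z_r=y_b$, the element $w_{\{x_1,\dots,x_a\}}$ is fixed, and by (4) the limit is $\varphi_{\{y_1,\dots,y_{b-1}\}}(w_{\{x_1,\dots,x_a\}})$.

After $k+m$ stages we reach $\varphi_\emptyset(w_\emptyset)$.

**Step 4: two orders with opposite values.** If $z_1<\dots<z_{k+m}$, then which blocks are hit by $y=\{y_1,\dots,y_m\}$ depends only on $\sigma$. So $e_x(y)$ is a constant $c_\sigma$. For such $x,y$ we have $|\varphi_y(w_x)-c_\sigma|=|\varphi_y(w_x-Je_x)|<\delta$. Taking $\operatorname{Lim}_\sigma$ and using (6), $|\varphi_\emptyset(w_\emptyset)-c_\sigma|\le\delta$ for every $\sigma$. Consequently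
$$|c_\sigma-c_\tau|\le2\delta\quad\text{for all arrangements }\sigma,\tau.$$
Choose
$$\sigma:\ y_1<x_1<x_2<y_2<x_3<x_4<\dots<y_m<x_{2m-1}<x_{2m},$$
$$\tau:\ x_1<y_1<x_2<x_3<y_2<x_4<\dots<x_{2m-1}<y_m<x_{2m}.$$
In $\sigma$, $y_j$ lies in the block with index $2j-2$, so exactly the $m$ even blocks $0,2,\dots,2m-2$ are hit. In $\tau$, $y_j$ lies in the block with index $2j-1$, so exactly the $m$ odd blocks $1,3,\dots,2m-1$ are hit. In case (a) this gives $c_\sigma=m=-c_\tau$. In case (b) the first hit block counts half, so $c_\sigma=m-\frac12=-c_\tau$. Hence $\delta\ge m$, respectively $\delta\ge m-\frac12$. As $\delta>\omega_X(JA)$ was arbitrary, the lower bounds follow. $\square$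

## 6. Theorem A and the algebra $C[0,1]$

**Step 1: the general statement.** Let $J:C(K_m)\to X$ be an isometric embedding and $B=\frac1mJA_m$. By (3), $B\subset B_X$. Both measures are positively homogeneous, so Lemma 2(a) gives $\omega(B)=1$, and (1) with Lemma 1 gives $\operatorname{wk}(B)\le\frac1{2m}$. If this is possible for all $m$, no constant $C$ satisfies $\omega\le C\operatorname{wk}$.

**Step 2: copies in $C[0,1]$.** We need isometric copies of all $C(K_m)$ in $C[0,1]$. The tool is linear interpolation, which will be used again in Section 7.

**Lemma 3.** Let $T\subset\mathbb R$ be nonempty and compact. For $f\in C(T)$ let $E_Tf$ be the extension of $f$ to $\mathbb R$ that is linear on each bounded gap of $T$ and constant on $(-\infty,\min T]$ and on $[\max T,\infty)$. Then $E_Tf$ is continuous, $f\mapsto E_Tf$ is linear, and $\|E_Tf\|=\|f\|$.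

*Proof.* Linearity is clear. The norm is preserved because each value of $E_Tf$ is a convex combination of values of $f$. Continuity at points outside $T$ is clear. Let $t\in T$; we show continuity from the right, the left side being symmetric. If $t$ is the left endpoint of a gap, $E_Tf$ is linear or constant immediately to the right of $t$. Otherwise $T$ has points in $(t,t+\delta)$ for every $\delta>0$. Given $\varepsilon>0$, choose $\delta$ with $|f(r)-f(t)|\le\varepsilon$ for $r\in T\cap[t,t+\delta]$, and $r_0\in T\cap(t,t+\delta)$. A point $s\in(t,r_0)$ lies in $T$ or in a gap with both endpoints in $T\cap[t,r_0]$. So $E_Tf(s)$ is a convex combination of numbers within $\varepsilon$ of $f(t)$. $\square$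

$K_m$ is a closed subset of $\{0,1\}^{\mathbb N}$, which is homeomorphic to the Cantor set in $[0,1]$. So $K_m$ is homeomorphic to a compact $T\subset[0,1]$, and $f\mapsto(E_Tf)|_{[0,1]}$ is a linear isometry of $C(T)\cong C(K_m)$ into $C[0,1]$. By Step 1, $\omega$ and $\operatorname{wk}$ are not equivalent in the $C^*$-algebra $C[0,1]$. This proves Theorem A. $\blacksquare$

## 7. Spectra with many derivatives

To prove Theorem B we look for copies of $K_m$ inside spectra.

**Lemma 4.** Let $m\ge0$, let $M$ be a metrizable space, $p\in M^{(m)}$, and $U$ an open neighborhood of $p$. There are a compact $T\subset U$ and a homeomorphism $K_m\to T$ mapping $\emptyset$ to $p$.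

**Step 1: the recursive structure of $K_m$.** Let $m\ge1$. The set $K_m\setminus\{\emptyset\}$ is the disjoint union of the sets $\{y\in K_m:\min y=n\}$, $n\in\mathbb N$. Each is clopen in $K_m$, and it is homeomorphic to $K_{m-1}$ via $y\mapsto y\setminus\{n\}$ followed by re-indexing $(n,\infty)$. So $K_m$ is the one-point compactification of the topological sum of countably many copies of $K_{m-1}$, with $\emptyset$ as the point at infinity.

**Step 2: induction on $m$.** For $m=0$ take $T=\{p\}$. Let $m\ge1$. Let $d$ be a metric of $M$. As $p$ is an accumulation point of $M^{(m-1)}$, we can pick $p_n\in M^{(m-1)}\cap U\setminus\{p\}$ such that $r_n=d(p,p_n)$ satisfies $r_n\to0$ and $r_{n+1}<\frac12r_n$. Let $U_n$ be the intersection of $U$ with the open ball about $p_n$ of radius $\frac14r_n$. Points of $U_n$ have distance from $p$ strictly between $\frac34r_n$ and $\frac54r_n$, and $\frac54r_{n+1}<\frac58r_n<\frac34r_n$. So the $U_n$ are pairwise disjoint, $p\notin U_n$, and $\operatorname{diam}U_n\to0$. By induction there are compact $T_n\subset U_n$ homeomorphic to $K_{m-1}$. Put $T=\{p\}\cup\bigcup_nT_n\subset U$.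

**Step 3: $T$ is a copy of $K_m$.** A sequence in $T$ either has infinitely many terms in one of the compact sets $T_n\cup\{p\}$, or has a subsequence with terms in $T_{n_j}$, $n_j\to\infty$, which converges to $p$ since $p_n\to p$ and $\operatorname{diam}U_n\to0$. So $T$ is compact. Each $T_n=T\cap U_n$ is open in $T$. So $T\setminus\{p\}$ is the topological sum of the $T_n$, and $T$ is its one-point compactification. By Step 1, homeomorphisms $K_{m-1}\to T_n$ combine to a homeomorphism $K_m\to T$ with $\emptyset\mapsto p$. $\square$

**Proof of Theorem B(1).** Let $m\ge1$. We embed $C(K_m)$ isometrically into $X$; then Theorem A applies.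

**Step 1: a copy of $K_m$ away from $0$.** Choose $a=a^*\in X$ such that $S=\operatorname{sp}a\subset\mathbb R$ satisfies $S^{(m+1)}\ne\emptyset$. A point of $S^{(m+1)}$ is an accumulation point of $S^{(m)}$, so $S^{(m)}$ is infinite and contains some $p\ne0$. By Lemma 4 with $U=S\setminus\{0\}$ there is a compact $T\subset S\setminus\{0\}$ homeomorphic to $K_m$.

**Step 2: the embedding.** We want $C(T)$ inside $C_0(S\setminus\{0\})$, the functions on $S\cup\{0\}$ vanishing at $0$. For $f\in C(T)$ put $f(0)=0$, and apply Lemma 3 to the compact set $T\cup\{0\}$ (in which $0$ is isolated, so the extended $f$ is continuous). Restricting to $S\cup\{0\}$, we obtain a linear isometry $C(T)\to C_0(S\setminus\{0\})$. By the continuous functional calculus, $C_0(S\setminus\{0\})$ is isometric to the $C^*$-subalgebra of $X$ generated by $a$.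

**Step 3: von Neumann algebras.** Recall that an infinite-dimensional von Neumann algebra $X$ contains a sequence of nonzero pairwise orthogonal projections $p_n$. Let $(q_n)$ be dense in $[0,1]$, and let $a=\sum_nq_np_n$. The partial sums increase and are bounded by $1$, so the series converges strongly to an element of $X$ with $0\le a\le1$. Since $ap_n=q_np_n$ and $p_n\ne0$, each $q_n\in\operatorname{sp}a$. So $\operatorname{sp}a=[0,1]$, and $[0,1]^{(n)}=[0,1]$ for all $n$. $\blacksquare$

**Proof of Theorem B(2).** We must produce self-adjoint elements of $C_0(L)$ whose spectra have many derivatives. The space $L$ need not be metrizable, so Lemma 4 is not available in $L$ itself. Instead we build functions whose *ranges* are rich.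

**Lemma 5.** Let $L$ be locally compact Hausdorff, $k\ge0$, $p\in L^{(k)}$, and $U\ni p$ open. There is a continuous $f:L\to[0,2]$ with compact support contained in $U$ and $1\in f(L)^{(k)}$.

**Step 1: the construction, by induction on $k$.** For $k=0$, Urysohn's lemma gives $f:L\to[0,1]$ with compact support in $U$ and $f(p)=1$. Let $k\ge1$. Take an open $U'\ni p$ with compact closure contained in $U$, and a continuous compactly supported $u$ with $0\le u\le1$, $u=1$ on $U'$, $\operatorname{supp}u\subset U$. Let $V_0=U'$. Since $p$ is an accumulation point of $L^{(k-1)}$ and $L$ is Hausdorff, we can choose inductively $p_n\in L^{(k-1)}\cap V_{n-1}\setminus\{p\}$ and disjoint open sets $U_n\ni p_n$, $V_n\ni p$ contained in $V_{n-1}$. For $j>n$ we have $U_j\subset V_{j-1}\subset V_n$, which is disjoint from $U_n$. So the $U_n$ are pairwise disjoint subsets of $U'$. Let $f_n$ be the function obtained by induction for $(p_n,U_n,k-1)$, and put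
$$f=u+\sum_n2^{-n}f_n.$$
The series converges uniformly, so $f$ is continuous. Each $f_n$ vanishes outside $U_n\subset U'\subset\{u=1\}$, so $\operatorname{supp}f\subset\operatorname{supp}u$ is compact and contained in $U$. If $f_n(t)\ne0$, then $t\in U_n$ and
$$f(t)=1+2^{-n}f_n(t)\le1+\tfrac12\cdot2=2.\tag{7}$$
At all other points $f=u\in[0,1]$. So $0\le f\le2$.

**Step 2: the range of $f$.** By (7), $f(L)\supset1+2^{-n}(f_n(L)\setminus\{0\})$. The set $f_n(L)\setminus\{0\}$ is open in $f_n(L)$, and being in a derivative is a local property on open subsets. So $1\in f_n(L)^{(k-1)}$ yields $1\in(f_n(L)\setminus\{0\})^{(k-1)}$. Derivatives increase with the set, hence $1+2^{-n}\in f(L)^{(k-1)}$ for all $n$. The range $f(L)$ is compact, being $f(\operatorname{supp}f)$ with perhaps $0$ added. So $f(L)^{(k-1)}$ is closed, and the limit $1$ of the distinct points $1+2^{-n}$ belongs to it and is not isolated in it. That is, $1\in f(L)^{(k)}$. $\square$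

Now if $L^{(n)}\ne\emptyset$ for all $n$, then for each $n$ Lemma 5 with $k=n$ and $U=L$ gives a self-adjoint $f\in C_0(L)$ with $f(L)^{(n)}\neq\emptyset$. As $f(L)\subset\operatorname{sp}f$, also $(\operatorname{sp}f)^{(n)}\ne\emptyset$, and part (1) applies. $\blacksquare$

## 8. Truncation layer by layer: the upper bound in Theorem C

Let $X=C_0(L)\ne\{0\}$ be separable. Then $\alpha L$ is compact metrizable and $L$ is second countable. If $L^{(n)}\ne\emptyset$ for all $n$, then $\omega$ and $\operatorname{wk}$ are not equivalent by Theorem B(2). From now on let $h\ge1$ be least with $L^{(h)}=\emptyset$. Each $L^{(j)}\setminus L^{(j+1)}$ consists of isolated points of $L^{(j)}$, so it is countable by second countability. Hence $L$ is countable and Fact 1 applies to it and to its derivatives. Put $D=L^{(h-1)}$; it is nonempty, closed in $L$, and discrete.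

We need to approximate a bounded $A$ by a relatively weakly compact family. In $c_0$ there is a direct way: cut off every value of modulus at most $\eta$, where $\eta>\operatorname{wk}(A)$. In general we do this on one Cantor–Bendixson layer after another, starting from the deepest layer $D$. Each further layer will cost $2\eta$. We use the Borsuk–Dugundji theorem: *for a nonempty closed subset $T$ of a compact metrizable $M$ there is a linear isometric extension operator $C(T)\to C(M)$.*

For $c>0$ let $S_c(z)=z\max\{0,1-c/|z|\}$ for $z\neq0$ and $S_c(0)=0$. Then $S_c$ is continuous on $\mathbb C$, $|S_c(z)|\le|z|$, $|S_c(z)-z|\le c$, and $S_c(z)=0$ iff $|z|\le c$.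

Let $A\subset C_0(L)$ be bounded and $\operatorname{wk}(A)<\eta''<\eta$. By definition of $\operatorname{wk}$,
$$\text{for every }F\in\overline A^{w^*}\subset\ell_\infty(L)\text{ there is }G\in C_0(L)\text{ with }\|F-G\|\le\eta''.\tag{8}$$
Put $c_{h-1}=0$ if $D$ is finite, $c_{h-1}=1$ if $D$ is infinite, and $c_{j-1}=c_j+2$.

**Claim.** For $j=h-1,h-2,\dots,0$ there is a relatively weakly compact family $(v_f)_{f\in A}$ in $C_0(L^{(j)})$ with $\|v_f-f|_{L^{(j)}}\|\le c_j\eta$ for all $f\in A$.

For $j=0$ the Claim gives $\omega(A)\le c_0\eta$, where $c_0=2(h-1)$ if $D$ is finite and $c_0=2h-1$ if $D$ is infinite. Letting $\eta\downarrow\operatorname{wk}(A)$ gives $\omega(A)\le c_0\operatorname{wk}(A)$. In particular the measures are equivalent.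

**Step 1: the deepest layer, $j=h-1$.** If $D$ is finite, let $v_f=f|_D$; this is a bounded family in a finite-dimensional space. Let $D$ be infinite. Then $C_0(D)=c_0(D)$, and we let $v_f=S_\eta(f|_D)\in c_0(D)$, so that $\|v_f-f|_D\|\le\eta$. The family is bounded. A weak$^*$ limit of a net of $v_f$'s is, after passing to a subnet along which the functions $f$ converge pointwise on $L$ to some $F\in\overline A^{w^*}$, equal to $S_\eta(F|_D)$. Take $G$ from (8). Where $|F|>\eta$ on $D$ we have $|G|>\eta-\eta''$, and this happens at only finitely many points, as $G|_D\in c_0(D)$. So $S_\eta(F|_D)$ is finitely supported and lies in $c_0(D)$. By Fact 2 the family is relatively weakly compact.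

**Step 2: the construction for $j\to j-1$.** Let $M=L^{(j-1)}$, so that $M'=L^{(j)}\neq\emptyset$. Let $I=M\setminus M'$ be the set of isolated points of $M$, and write $c=c_j$. Since $M'$ is closed in $M$, $\alpha M'=M'\cup\{\infty\}$ is a closed subspace of $\alpha M$, which is compact metrizable. Let $E:C(\alpha M')\to C(\alpha M)$ be a linear isometric extension operator. It keeps the value at $\infty$, so it maps $C_0(M')$ into $C_0(M)$. Given $(v_f)$ in $C_0(M')$ from the Claim for $j$, let
$$u_f=S_{(c+2)\eta}\big(f|_M-Ev_f\big),\qquad v'_f=Ev_f+u_f.$$
Then $u_f\in C_0(M)$, and $\|v'_f-f|_M\|=\|u_f-(f|_M-Ev_f)\|\le(c+2)\eta=c_{j-1}\eta$. On $M'$ we have $|f-Ev_f|=|f-v_f|\le c\eta$, so $u_f=0$ on $M'$. It remains to prove that $(v'_f)$ is relatively weakly compact. The family $(Ev_f)$ is, because $E$ is bounded and linear, and the sum of two weakly compact sets is weakly compact. So it suffices to treat the bounded family $(u_f)$.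

**Step 3: weak$^*$ limits of $(u_f)$.** Let $U\in\ell_\infty(M)$ be the weak$^*$ limit of a net $u_{f_\alpha}$. Passing to a subnet, $f_\alpha\to F\in\overline A^{w^*}$ pointwise on $L$ and $v_{f_\alpha}\to V\in C_0(M')$ weakly. Then $Ev_{f_\alpha}\to EV$ weakly, hence pointwise, and so
$$U=S_{(c+2)\eta}(F|_M-EV),\qquad U=0\text{ on }M',\qquad|F-V|\le c\eta\text{ on }M'.$$
We show that the set
$$\{t\in I:\ |F(t)-EV(t)|>(c+2)\eta\}$$
is finite. Then $U$ is supported on finitely many isolated points of $M$, so $U\in C_0(M)$, and Fact 2 completes the proof of the Claim.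

**Step 4: finiteness.** Suppose there are infinitely many such points. By compactness and metrizability of $\alpha M$, there are distinct $t_i$ in the set with $t_i\to s\in\alpha M$. Points of $I$ are isolated in $\alpha M$, so $s\in M'\cup\{\infty\}$. Take $G$ from (8). If $s\in M'$, then, since $EV(s)=V(s)$,
$$\begin{aligned}|F(t_i)-EV(t_i)|\le{}&|F(t_i)-G(t_i)|+|G(t_i)-G(s)|+|G(s)-F(s)|\\&+|F(s)-V(s)|+|EV(s)-EV(t_i)|\\\le{}&2\eta''+c\eta+o(1).\end{aligned}$$
If $s=\infty$, then $G(t_i)\to0$ and $EV(t_i)\to0$, so
$$|F(t_i)-EV(t_i)|\le|F(t_i)-G(t_i)|+|G(t_i)|+|EV(t_i)|\le\eta''+o(1).$$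
Since $\eta''<\eta$, both contradict $|F(t_i)-EV(t_i)|>(c+2)\eta$ for large $i$. This proves the Claim and the upper bound. $\square$

The first estimate shows where the $2\eta$ comes from: one $\eta''$ to pass from $F$ to the continuous $G$ at $t_i$, and one to return at $s$. At $\infty$ the return is free, because all functions vanish there. This is why infinite $D$ starts with $c_{h-1}=1$ and not with $2$.

## 9. The constants of Theorem C are attained

**Step 1: $D$ finite.** If $h=1$, then $C=0$ and there is nothing to prove. Let $m=h-1\ge1$. As $L^{(m)}=D\ne\emptyset$, Lemma 4 gives a compact $T\subset L$ homeomorphic to $K_m$. Extend $f\in C(T)$ by $f(\infty)=0$ to the closed set $T\cup\{\infty\}\subset\alpha L$, where $\infty$ is isolated, and then to $\alpha L$ by the Borsuk–Dugundji theorem. This is an isometric embedding $J:C(K_m)\to C_0(L)$. By Lemmas 1, 2 and (1), $\omega(JA_m)=m$ and $\operatorname{wk}(JA_m)\le\frac12$. So $C\ge2m=2(h-1)$.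

**Step 2: $D$ infinite, a copy of $K_h$ with apex at $\infty$.** Now $L$ contains $K_{h-1}$ but $L^{(h)}=\emptyset$. The missing level is supplied by the point $\infty$, at the price that our functions must vanish there; this is why $A'_m$ was introduced. Let $m=h$ and enumerate $D=\{d_n:n\in\mathbb N\}$ without repetition. As $D$ is closed and discrete in $L$, no point of $L$ is a cluster point of $(d_n)$, so $d_n\to\infty$ in $\alpha L$. Let $d$ be a metric of $\alpha L$. Each $d_n$ is isolated in the closed set $D\cup\{\infty\}$. So
$$r_n=\min\big\{\tfrac1n,\ \tfrac13\operatorname{dist}\big(d_n,(D\cup\{\infty\})\setminus\{d_n\}\big)\big\}>0.$$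
Let $U_n$ be the open ball about $d_n$ of radius $r_n$. It does not contain $\infty$, so $U_n\subset L$. If $U_n$ and $U_k$ with $n\ne k$ had a common point, then $d(d_n,d_k)<r_n+r_k\le\frac23d(d_n,d_k)$, which is impossible. So the $U_n$ are pairwise disjoint, and $\operatorname{diam}U_n\to0$. Since $d_n\in L^{(m-1)}$, Lemma 4 gives compact $T_n\subset U_n$ homeomorphic to $K_{m-1}$. As in Step 3 of the proof of Lemma 4, with $\infty$ in the role of $p$, the set $T=\{\infty\}\cup\bigcup_nT_n$ is compact and homeomorphic to $K_m$, with $\infty$ corresponding to $\emptyset$.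

**Step 3: $D$ infinite, the lower bound.** A linear isometric extension operator $C(T)\to C(\alpha L)$ maps functions vanishing at $\infty$ to functions vanishing at $\infty$. So it gives an isometric embedding $J:Y_m\to C_0(L)$. By Lemmas 1, 2 and (1), $\omega(JA'_m)=m-\frac12$ and $\operatorname{wk}(JA'_m)\le\frac12$. So $C\ge2m-1=2h-1$. This completes the proof of Theorem C. $\blacksquare$

## 10. Isomorphic copies of $C(K_m)$

Isometric embeddings are more than is needed for non-equivalence. Suppose that $J:C(K_m)\to X$ is linear with $\|f\|\le\|Jf\|\le d\|f\|$. Then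
$$\omega_X(JA_m)\ge m\qquad\text{and}\qquad\operatorname{wk}_X(JA_m)\le\tfrac d2.$$
For the first inequality, the functional $Jf\mapsto f(y)$ on the range of $J$ still has norm at most $1$, because $|f(y)|\le\|f\|\le\|Jf\|$. Nothing else about $J$ was used for the lower bound in Lemma 2. For the second, $\|J^{**}\|\le d$, and $\overline{JA_m}^{w^*}=J^{**}(\overline{A_m}^{w^*})$ as before. So the distances to $X$ are at most $d$ times those in Lemma 1.

Hence if $X$ contains $d_m$-isomorphic copies of $C(K_m)$ with $\liminf_md_m/m=0$, then $\omega$ and $\operatorname{wk}$ are not equivalent in $X$, since the ratio is at least $2m/d_m$. For instance, this holds if $X$ contains an isomorphic copy of $C[0,1]$: by Section 6, after rescaling the isomorphism, one can take all $d_m$ equal to one constant.
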